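\title{A long exact sequence for Kalman varieties}

\begin{abstract}
Let $L$ be a $d$-dimensional subspace of an $n$-dimensional vector space $V$ over an algebraically closed field, $d<n$. The Kalman variety $X_{s,d,n}$ consists of the endomorphisms of $V$ that stabilize an $s$-dimensional subspace of $L$. We prove, in every characteristic, a conjecture of Sam: the coordinate ring of $X_{1,d,n}$ fits into a long exact sequence whose other terms are the shifted normalizations of the coordinate rings of $X_{1,d,n},\dots,X_{d,d,n}$; it has projective dimension $d(n-d)-d+1$ and regularity $\binom{d+1}{2}-1$; and its ideal has minimal generators only in degrees $d,\dots,\binom{d+1}{2}$. We also show that the normalizations are Cohen--Macaulay, that the ideal of $X_{1,d,n}$ is generated by maximal minors, and we find the degrees of its $(n-d)^d$ minimal generators. The proof filters the complex by a stratification of the space of matrices; each graded piece is the cochain complex of a simplex.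
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Matrices with an eigenvector in a subspace}

Let $K$ be an algebraically closed field of arbitrary characteristic, $V$ a $K$-vector space of dimension $n$, and $L\subsetneq V$ a subspace of dimension $d$, where $1\le d<n$. For $1\le s\le d$ the \emph{Kalman variety} is
\[
X_{s,d,n}=\{\varphi\in\operatorname{End}(V):\ \varphi(R)\subseteq R\ \text{ for some $s$-dimensional subspace } R\subseteq L\}.
\]
Thus $X_{1,d,n}$ is the set of matrices with a nonzero eigenvector in $L$, and $X_{d,d,n}$ is the linear space of matrices that stabilize $L$. A stable subspace of dimension $s+1$ contains one of dimension $s$, because $\varphi$ can be triangularized on it; so $X_{1,d,n}\supseteq\dots\supseteq X_{d,d,n}$. Each $X_{s,d,n}$ is an irreducible variety. Let $S=\operatorname{Sym}(\operatorname{End}(V)^*)$ be the polynomial ring in the $n^2$ matrix entries with its standard grading, let $\mathcal O_{s,d,n}$ be the quotient of $S$ by the prime ideal of $X_{s,d,n}$, and let $\tilde{\mathcal O}_{s,d,n}$ be its normalization,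 the integral closure of $\mathcal O_{s,d,n}$ in its fraction field. Both are graded $S$-modules. We write $M(-k)$ for the shift $M(-k)_j=M_{j-k}$.

We want the equations and the homological invariants of $X_{1,d,n}$. The obstacle is that $X_{1,d,n}$ crosses itself. Consider the smooth variety of pairs $(R,\varphi)$ with $R\subseteq L$ stable of dimension $s$. We will see that it maps birationally onto $X_{s,d,n}$ and that its ring of functions is $\tilde{\mathcal O}_{s,d,n}$; so an element $b$ of $\tilde{\mathcal O}_{s,d,n}$ is a function of a matrix together with a stable subspace. A general point of $X_{1,d,n}$ has one eigenline in $L$, but a general point of $X_{2,d,n}$ has two, say $\ell_1,\ell_2$ with eigenvalues $\mu_1\ne\mu_2$. An element $b\in\tilde{\mathcal O}_{1,d,n}$ can come from $\mathcal O_{1,d,n}$ only if $b(\ell_1)=b(\ell_2)$ at such points. The difference $b(\ell_2)-b(\ell_1)$ depends on the numbering of the lines, but the quotient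
\[
\frac{b(\ell_2)-b(\ell_1)}{\mu_2-\mu_1}
\]
does not: it is a function of the matrix and the plane $\ell_1\oplus\ell_2$, of degree one less than $b$. At a general point of $X_{3,d,n}$ there are three lines and three planes, and the three differences satisfy the cocycle relation. One is led to guess a complex shaped like the cochain complex of a simplex: its $s$-th term consists of alternating functions of $s$ eigenlines, and division by the Vandermonde product of the $s$ eigenvalues, of degree $\binom s2$, identifies it with $\tilde{\mathcal O}_{s,d,n}(-\binom s2)$. The guess is correct.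

\begin{theorem}\label{thm:A}
Let $1\le d<n$ and $B_{s,d,n}=\tilde{\mathcal O}_{s,d,n}(-\binom s2)$ for $1\le s\le d$.
\begin{enumerate}
\item There is an exact sequence of graded $S$-modules
\[
0\to\mathcal O_{1,d,n}\to B_{1,d,n}\to B_{2,d,n}\to\dots\to B_{d,d,n}\to0 .
\]
\item Every minimal generator of the ideal of $X_{1,d,n}$ has degree in $\{d,d+1,\dots,\binom{d+1}2\}$.
\item The $S$-module $\mathcal O_{1,d,n}$ has projective dimension $d(n-d)-d+1$ and regularity $\binom{d+1}2-1$.
\end{enumerate}
\end{theorem}

This statement was conjectured by Sam \cite{Sam}, who proved it for $d\le3$.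

\subsection{Reduction and finer results}\label{sub:reduction}

Put $m=n-d\ge1$ and choose a complement $V=L\oplus W$ with $W=K^m$. Write $\varphi|_L=(\alpha,\gamma)$ with $\alpha\in\mathfrak{gl}(L)$ and $\gamma=(\gamma_1,\dots,\gamma_m)\colon L\to W$, so that $\gamma_j\in L^*$ are the rows of the lower left block of $\varphi$. A subspace $R\subseteq L$ satisfies $\varphi(R)\subseteq R$ if and only if $\alpha R\subseteq R$ and $\gamma R=0$. Hence $X_{s,d,n}=X_s\times\operatorname{Hom}(W,V)$, where
\[
X_s=\{(\alpha,\gamma):\ \ker\gamma \text{ contains an $\alpha$-stable subspace of dimension } s\}\subseteq\mathfrak{gl}(L)\times\operatorname{Hom}(L,W).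
\]
Let $A=K[\alpha,\gamma]$ be the polynomial ring in the entries of $\alpha$ and $\gamma$. The ring $S$ is a polynomial ring over $A$, so $-\otimes_AS$ is exact and carries minimal graded free resolutions to minimal graded free resolutions. It also commutes with normalization: if $\tilde R$ is the normalization of a finitely generated domain $R$, then $\tilde R[x]$ is normal, finite over $R[x]$, and has the same fraction field. It therefore suffices to prove Theorem~\ref{thm:A} with $S$ and $X_{s,d,n}$ replaced by $A$ and $X_s$. From now on we work over $A$, with the notation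
\[
D=\dim A=d^2+dm,\qquad \mathfrak m=A_+,\qquad \mathcal O_s=\mathcal O(X_s),\qquad B_s=\tilde{\mathcal O}_s\bigl(-\tbinom s2\bigr),\qquad I=I(X_1),
\]
where $\tilde{\mathcal O}_s$ is the normalization of $\mathcal O_s$ and $1\le s\le d$; we put $B_0=A$. \emph{Stable} means $\alpha$-stable, and \emph{degree} means total degree. Let $[k]_q=1+q+\dots+q^{k-1}$, $[k]_q!=[1]_q\cdots[k]_q$, and let $\binom ds_q=[d]_q!/([s]_q!\,[d-s]_q!)$ be the Gaussian binomial coefficient. The method gives more than Theorem~\ref{thm:A}.

\begin{theorem}\label{thm:B}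
Let $d,m\ge1$.
\begin{enumerate}
\item For $1\le s\le d$, the $A$-module $\tilde{\mathcal O}_s$ is Cohen--Macaulay of projective dimension $sm$ and regularity $s(d-s)$. It is minimally generated by $\binom ds$ elements, whose degrees have generating function $\binom ds_q$.
\item The ideal $I$ is generated by the $d\times d$ minors of the matrix with rows $\gamma_j\alpha^k$, $1\le j\le m$, $0\le k\le d-1$. The minimal number of generators is $m^d$, and the generating function of their degrees is
\[
\sum_{c\in\mathbb Z_{\ge0}^m,\ |c|=d}q^{\sum_j\binom{c_j+1}2}\,\frac{[d]_q!}{\prod_j[c_j]_q!}.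
\]
The set of degrees of minimal generators is exactly $\{d_0,d_0+1,\dots,\binom{d+1}2\}$, where $d_0=\min_{|c|=d}\sum_j\binom{c_j+1}2$; it equals $\{d,\dots,\binom{d+1}2\}$ if and only if $m\ge d$.
\item For $m\ge2$ the nonzero local cohomology modules of $\mathcal O_1$ are exactly
\[
H^{D-s(m-1)-1}_{\mathfrak m}(\mathcal O_1)\cong H^{D-sm}_{\mathfrak m}(B_s),\qquad 1\le s\le d .
\]
For $m=1$ we have $\mathcal O_1=A/(f)$ with $f=\det(\gamma_1,\gamma_1\alpha,\dots,\gamma_1\alpha^{d-1})$.
\end{enumerate}
\end{theorem}

The two extreme cases show where the numbers come from. For $d=1$ the variety $X_1$ is the linear space $\gamma=0$: the ideal has $m$ generators of degree $1$, the projective dimension is $m$, and the regularity is $0$. For $m=1$ it is the hypersurface $f=0$, of degree $1+2+\dots+d=\binom{d+1}2$: the projective dimension is $1$ and the regularity is $\binom{d+1}2-1$. In general $X_1$ has codimension $m$, and $d(m-1)+1=m$ holds exactly when $(d-1)(m-1)=0$. So these two cases are the only ones in which $\mathcal O_1$ is Cohen--Macaulay.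

\subsection{Plan}

Section~\ref{sec:example} treats $d=2$, $m=1$ by hand. Sections~\ref{sec:spaces} and~\ref{sec:vanishing} introduce spaces of stable flags and prove the vanishing theorem on which everything rests; it uses only the cohomology of line bundles on projective space, so the characteristic plays no role. Section~\ref{sec:normal} studies the normalizations and Section~\ref{sec:complex} builds the complex. Sections~\ref{sec:filtration} and~\ref{sec:count} filter it and identify the graded pieces, first by an inclusion and then by a count of characters. Sections~\ref{sec:thmA} and~\ref{sec:thmB} prove the two theorems.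

\section{The case $d=2$, $m=1$}\label{sec:example}

Here $\alpha=(\alpha_{ik})$ is a $2\times2$ matrix and $\gamma=(z_1,z_2)$ is a row. The variety $X_2$ is $\{\gamma=0\}$, so $B_2=K[\alpha](-1)$. If $\gamma\ne0$, the line $\ker\gamma$ is stable if and only if $\gamma\alpha$ is proportional to $\gamma$. Hence $X_1$ is the zero set of the cubic
\[
f=\det(\gamma,\gamma\alpha)=\alpha_{12}z_1^2+(\alpha_{22}-\alpha_{11})z_1z_2-\alpha_{21}z_2^2 ,
\]
which is irreducible because it has degree one in $\alpha_{12}$ and $z_1$ does not divide the remaining terms. So $I=(f)$. Let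
\[
F_1=\{(\ell,\alpha):\alpha\ell\subseteq\ell\}\subseteq\mathbb P^1\times\mathfrak{gl}_2,\qquad Z_1=\{(\ell,\alpha,\gamma):\alpha\ell\subseteq\ell,\ \gamma\ell=0\}\subseteq F_1\times L^*,
\]
and let $\lambda$ be the eigenvalue of $\alpha$ on $\ell$, a function of degree $1$ on both spaces. We take from Proposition~\ref{prop:normalization} that $B_1=\Gamma(Z_1,\mathcal O)$.

\emph{Functions on $F_1$.} On $\mathbb P^1$ we have $\ell=\mathcal O(-1)$ and $L/\ell\cong\mathcal O(1)$. The composite $\ell\to L\xrightarrow{\alpha}L\to L/\ell$ is a section of $\mathcal O(2)$, linear in $\alpha$, that cuts out $F_1$: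
\begin{equation}\label{eq:exF}
0\to\mathcal O(-2)\otimes K[\alpha](-1)\to\mathcal O\otimes K[\alpha]\to\mathcal O_{F_1}\to0 .
\end{equation}
Since $H^0(\mathcal O(-2))=0$, $H^1(\mathcal O(-2))=K$ and $H^1(\mathcal O)=0$ on $\mathbb P^1$, we get an exact sequence $0\to K[\alpha]\to\Gamma(F_1,\mathcal O)\to K[\alpha](-1)\to0$. The function $\lambda$ takes two values over a matrix with distinct eigenvalues, so it is not in $K[\alpha]$ and maps to a generator of $K[\alpha](-1)$. Thus $\Gamma(F_1,\mathcal O)=K[\alpha]\oplus K[\alpha]\lambda$.

\emph{Functions on $Z_1$.} The section $\gamma|_\ell$ of $\ell^*$ cuts out $Z_1$, so $0\to\ell\to\mathcal O\to\mathcal O_{Z_1}\to0$ is exact on $F_1\times L^*$. Twisting \eqref{eq:exF} by $\ell$ places $H^1(F_1,\ell)$ between $H^1(\mathbb P^1,\mathcal O(-1))\otimes K[\alpha]=0$ and $H^2(\mathbb P^1,\mathcal O(-3))\otimes K[\alpha]=0$. So $H^1(F_1,\ell)=0$, and $B_1=A\cdot1+A\cdot\lambda$.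

\emph{The differential.} For $b\in B_1$ write the restriction of $b$ to $\{\gamma=0\}=F_1$ as $b_0+b_1\lambda$ with $b_0,b_1\in K[\alpha]$, and put $\delta_1b=b_1$. This is the quotient $(b(\ell_2)-b(\ell_1))/(\mu_2-\mu_1)$ of the introduction, now visibly a polynomial. The map $\delta_1\colon B_1\to B_2$ is $A$-linear of degree $0$ and kills the image of $A$.

\emph{The filtration.} The largest stable subspace of $\ker\gamma$ has dimension $s\in\{0,1,2\}$, and the locus where this dimension is at least $s$ is $X_s$, with $X_0=\operatorname{Spec}A$. Filter the complex $A\to B_1\to B_2$ by vanishing on these loci: in $A$ take $A\supset(z_1,z_2)\supset(f)$, and in $B_1$ take the submodule $B_1'$ of functions that vanish on $\{\gamma=0\}$. The graded pieces are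
\[
\begin{array}{c|ccccc}
s & A & & B_1 & & B_2\\ \hline
2 & K[\alpha] & \to & K[\alpha]\oplus K[\alpha]\lambda & \to & K[\alpha](-1)\\
1 & (z_1,z_2)/(f) & \to & B_1' & \to & 0\\
0 & (f) & \to & 0 & \to & 0
\end{array}
\]
The row $s=2$ has maps $a\mapsto a$ and $b_0+b_1\lambda\mapsto b_1$, so it is exact; it is $K[\alpha]\otimes\bigwedge^\bullet\langle1,\lambda\rangle$ with differential $1\wedge$. The map in the row $s=1$ is injective since $I=(f)$. For surjectivity, note that on $Z_1$ the functional $\gamma$ factors through $L/\ell$, where $\alpha$ acts by $\operatorname{tr}\alpha-\lambda$. So $\gamma\alpha=(\operatorname{tr}\alpha-\lambda)\gamma$, that is,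
\begin{equation}\label{eq:exrel}
z_i\lambda=(\operatorname{tr}\alpha)z_i-(\gamma\alpha)_i\quad\text{on }Z_1 .
\end{equation}
If $b=a_0+a_1\lambda$ with $a_0,a_1\in A$ vanishes on $\{\gamma=0\}$, then $a_0,a_1\in(z_1,z_2)$, and \eqref{eq:exrel} shows that $b$ is the restriction of an element of $(z_1,z_2)$. Only the row $s=0$ has cohomology, and it sits in the column of $A$. Hence $0\to A/(f)\to B_1\to B_2\to0$ is exact.

The general proof has the same shape: the row of a stratum is a module tensored with $\bigwedge^\bullet\langle1,\lambda,\dots,\lambda^{s-1}\rangle$, which is exact unless $s=0$. Two things change. For $m>1$ the strata must be refined so as to treat the rows $\gamma_j$ one at a time, and the explicit relation \eqref{eq:exrel} is replaced by a count of dimensions.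

\section{Tools and spaces}\label{sec:spaces}

\subsection{Standard facts}\label{sub:facts}

We use the following facts under the names shown.

\begin{description}
\item[(E) One more line.] If $R\subsetneq R'$ are stable subspaces of $L$, there is a stable $R''$ with $R\subset R''\subseteq R'$ and $\dim R''=\dim R+1$: take the preimage of an eigenline of $\alpha$ on $R'/R$. This uses that $K$ is algebraically closed.

\item[(K) Koszul complexes.] Let $X$ be a smooth variety, $\mathcal E$ a vector bundle on $X$, and $Z$ the zero scheme of a section of $\mathcal E$. If $Z$ has codimension $\operatorname{rk}\mathcal E$ at every point, the Koszul complex with terms $\bigwedge^j\mathcal E^*$ resolves $\mathcal O_Z$. Cutting the resolution into short exact sequences gives, for a vector bundle $G$ on $X$: if $H^{a+j}(X,\bigwedge^j\mathcal E^*\otimes G)=0$ for all $j\ge0$, then $H^a(Z,G)=0$; if $H^j(X,\bigwedge^j\mathcal E^*\otimes G)=0$ for all $j\ge1$, then $\Gamma(X,G)\to\Gamma(Z,G)$ is onto.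

\item[(P) Projective bundles.] Let $U$ be a vector bundle of rank $u\ge1$ on a variety, $\mathrm{pr}$ the projection from the bundle $\mathbb P(U)$ of lines in $U$, and $\ell\subseteq U$ the tautological line. Let $D^pU=(\operatorname{Sym}^pU^*)^*$ be the divided power. Then $R\,\mathrm{pr}_*\ell^b$ is $\mathcal O$ in degree $0$ for $b=0$, is $0$ for $0<b<u$, and is $D^{b-u}U\otimes\det U$ in degree $u-1$ for $b\ge u$. The last case is duality with $\omega_{\mathrm{pr}}=\ell^u\otimes\det U^*$ and $\mathrm{pr}_*\ell^{-c}=\operatorname{Sym}^cU^*$; this is how divided powers enter.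

\item[(S) Symmetric polynomials.] Let $\Lambda$ be a commutative ring and $e_1,\dots,e_t$ the elementary symmetric polynomials in $\lambda_1,\dots,\lambda_t$. The ring $\Lambda[\lambda_1,\dots,\lambda_t]$ is free over its ring of symmetric polynomials $\Lambda[e_1,\dots,e_t]$ on the monomials $\lambda^\beta$ with $0\le\beta_k\le t-k$. For $f_1,\dots,f_t\in\Lambda[\lambda]$ put
\[
\mathcal D(f_1,\dots,f_t)=\frac{\det\bigl(f_i(\lambda_k)\bigr)_{i,k}}{\prod_{k<l}(\lambda_l-\lambda_k)} .
\]
This is a symmetric polynomial, $\Lambda$-multilinear and alternating in the $f_i$: for powers of $\lambda$ the division takes place over $\mathbb Z$, and the general case follows by multilinearity. The \emph{Schur polynomials} $\mathcal D(\lambda^{b_1},\dots,\lambda^{b_t})$, $0\le b_1<\dots<b_t$, have degree $\sum b_i-\binom t2$ and form a $\Lambda$-basis of $\Lambda[e_1,\dots,e_t]$, and $\mathcal D(1,\lambda,\dots,\lambda^{t-1})=1$.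

\item[(H) Graded modules.] Let $M\ne0$ be a finitely generated graded $A$-module. The number of minimal generators of degree $j$ is $\dim\operatorname{Tor}^A_0(M,K)_j$. The projective dimension $\operatorname{pd}M$ is the largest $i$, and the regularity $\operatorname{reg}M$ is the largest $j-i$, such that $\operatorname{Tor}_i^A(M,K)_j\ne0$. Also $\operatorname{reg}M=\max_i\{i+\operatorname{top}H^i_{\mathfrak m}(M)\}$, where $\operatorname{top}$ is the largest degree of a nonzero element and the maximum is over the nonzero modules. The smallest and the largest $i$ with $H^i_{\mathfrak m}(M)\ne0$ are $\operatorname{depth}M$ and $\dim M$, and $M$ is Cohen--Macaulay if they agree. Finally $\operatorname{pd}M+\operatorname{depth}M=D$ (Auslander--Buchsbaum).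
\end{description}

\subsection{Spaces of stable flags}\label{sub:spaces}

For $0\le r\le d$ let
\[
F_r=\{(R_1\subset\dots\subset R_r\subseteq L;\ \alpha):\ \dim R_k=k,\ R_k\text{ stable}\},
\]
so $F_0=\mathfrak{gl}(L)$. On $F_r$ put $R_0=0$, $\ell_k=R_k/R_{k-1}$, $U_k=L/R_k$, and let $\lambda_k\in\Gamma(F_r,\mathcal O)$ be the eigenvalue of $\alpha$ on $\ell_k$.

For $0\le t\le d$ let $\Sigma_t$ be the set of sequences $\sigma=(s_1,\dots,s_m)$ with $d\ge s_1\ge\dots\ge s_m\ge t$. Put $s_0=d$, $c_j=s_{j-1}-s_j$, $\Sigma=\Sigma_0$, and $[t]=(t,\dots,t)$. For $\sigma\in\Sigma_t$ let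
\[
Z_{t,\sigma}=\{(R\subseteq N_m\subseteq\dots\subseteq N_1\subseteq N_0=L;\ \alpha,\gamma):\ \dim R=t,\ \dim N_j=s_j,\ \text{all stable},\ \gamma_j(N_j)=0\},
\]
and let $Y_{t,\sigma}$ be the same space without $\gamma$. The role of the $N_j$ is explained in Section~\ref{sec:filtration}. We abbreviate
\[
Z_\sigma=Z_{0,\sigma},\qquad Z_t=Z_{t,[t]}=Z_{[t]}=\{(R,\alpha,\gamma):\dim R=t,\ \alpha R\subseteq R,\ \gamma R=0\},
\]
and likewise $Y_\sigma$, $Y_t$; note $Z_0=\operatorname{Spec}A$. Since $R\subseteq N_j$ for all $j$, forgetting the $N_j$ gives a map $Z_{t,\sigma}\to Z_t$. Finally let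
\[
\tilde Z_\sigma=\{(R_\bullet,\alpha,\gamma):\ (R_\bullet,\alpha)\in F_{s_1},\ \gamma_j(R_{s_j})=0\ \text{for all }j\}.
\]
Setting $R=R_t$ and $N_j=R_{s_j}$ gives maps $\tilde Z_\sigma\to Z_{t,\sigma}$ and $F_{s_1}\to Y_{t,\sigma}$. When $L$ is replaced by $K^c$ we write $F_r(K^c)$ and $Y_t(K^c)$.

Each of these spaces is a subbundle of a trivial vector bundle over a partial flag variety $\mathrm{Fl}$ of $L$, so it is smooth and irreducible, and its points with values in a scheme are the families of flags of subbundles that satisfy the stated conditions. The endomorphisms that stabilize a given flag form a subalgebra $\mathfrak p$, and $\mathfrak{gl}(L)/\mathfrak p$ is the tangent space of $\mathrm{Fl}$ at that flag. Therefore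
\[
\dim F_r=\dim Y_{t,\sigma}=d^2,\qquad \dim Z_{t,\sigma}=D-\textstyle\sum_js_j,\qquad \dim Z_s=D-sm .
\]

\emph{Gradings.} If $Z\to\mathrm{Fl}$ is one of these bundles, $\eta$ the dual bundle, and $\mathcal M$ a vector bundle on $\mathrm{Fl}$, then $H^a(Z,\mathcal M)=H^a(\mathrm{Fl},\operatorname{Sym}\eta\otimes\mathcal M)$. This group is graded by the degree in $\alpha$ and by the degree in each row $\gamma_j$, and each multigraded piece is finite-dimensional because $\mathrm{Fl}$ is projective. The functions $\lambda_k$ have degree $1$ in $\alpha$.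

\emph{Local coordinates.} The variety $\mathrm{Fl}$ is covered by translates $C$ of the big cell. Each $C$ is an affine space and carries a morphism $g\colon C\to GL(L)$ such that the flag at $v\in C$ is $g(v)$ applied to a fixed coordinate flag. The map $(v,\alpha,\gamma)\mapsto(v,g^{-1}\alpha g,\gamma g)$ identifies $Z|_C$ with the product of $C$ and the fiber over the coordinate flag. So the coordinate ring of $Z_{t,\sigma}|_C$ is a polynomial ring, and among its variables are the entries of the diagonal blocks of $\alpha$ and the entries of $\gamma_j$ on $N_{j-1}/N_j$.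

\section{Vanishing theorems}\label{sec:vanishing}

We need to know that $\mathcal O$ and certain determinant bundles have no higher cohomology on $Z_{t,\sigma}$. The plan is to pass to full flags and to remove $\gamma$ by a Koszul complex. The $j$-th Koszul term is built from line bundles $\ell_1^{i_1}\cdots\ell_r^{i_r}$ with $i_k\ge0$ and $\sum i_k=j$, and by (K) its cohomology must vanish in degrees above $j$. We prove this by descending the tower $F_r\to F_{r-1}\to\dots\to F_0$.

\subsection{One step of the tower}\label{sub:step}

Let $r\ge1$, $g\colon F_r\to F_{r-1}$, $U=U_{r-1}$, $u=\operatorname{rk}U=d-r+1$, and let $\bar\alpha$ be the endomorphism of $U$ induced by $\alpha$. Consider $\mathbb P(U)\times\mathbb A^1$ over $F_{r-1}$, with tautological line $\ell$ and coordinate $\lambda$. A line subbundle $\ell\subseteq U$ is stable if and only if $(\bar\alpha-\lambda)|_\ell=0$ for some function $\lambda$, and then $\lambda$ is unique. Hence $F_r$ is the zero scheme of the section $(\bar\alpha-\lambda)|_\ell$ of $U\otimes\ell^*$, with $\ell=\ell_r$ and $\lambda=\lambda_r$.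 Its codimension is $(d^2+u)-d^2=u$, so by (K) the complex with terms
\[
\mathcal K_j=\textstyle\bigwedge^jU^*\otimes\ell^j,\qquad0\le j\le u,
\]
resolves $\mathcal O_{F_r}$. By (P), pushing $\mathcal K_j\otimes\ell^h$ down to $F_{r-1}$ produces divided and exterior powers of $U_{r-1}$. For the induction to close, such factors must be allowed from the start.

\begin{lemma}\label{lem:vanish}
Let $0\le r\le d$, $i\in\mathbb Z_{\ge0}^r$, $\ell^i=\ell_1^{i_1}\cdots\ell_r^{i_r}$, and let $E$ be a tensor product of bundles $D^pU_k$ and $\bigwedge^pU_k$ with $0\le k\le r$. Let the \emph{weight} $\nu$ be the sum of $|i|=\sum_ki_k$ and of the exponents of all divided powers in $E$.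
\begin{enumerate}
\item[(a)] $H^a(F_r,\ell^i\otimes E)=0$ for $a>\nu$.
\item[(b)] If $|i|>0$, this also holds for $a=\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=0$ the variety $F_0$ is affine, which gives (a), and (b) is empty. Let $r\ge1$. We use a second induction, on the sum of the exponents of the factors of $E$ built from $U_r$, and prove (a) and (b) together.

\emph{Removing $U_r$.} The sequence $0\to\ell_r\to U_{r-1}\to U_r\to0$ gives a filtration of $\operatorname{Sym}^pU_{r-1}^*$ with subbundle $\operatorname{Sym}^pU_r^*$ and further quotients $\ell_r^{-j}\otimes\operatorname{Sym}^{p-j}U_r^*$. Dually, $D^pU_{r-1}\to D^pU_r$ is onto and its kernel is filtered by the bundles $\ell_r^j\otimes D^{p-j}U_r$, $1\le j\le p$. Suppose $E$ has a factor $D^pU_r$ with $p>0$. Then $H^a(\ell^i\otimes E)=0$ as soon as $H^a$ vanishes with this factor replaced by $D^pU_{r-1}$, and $H^{a+1}$ vanishes with it replaced by $\ell_r^j\otimes D^{p-j}U_r$. The weight is $\nu$ in all cases. The first replacement keeps $i$, so the second induction applies with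 the same case (a) or (b); for the others $a+1>\nu$, so (a) applies.

Suppose $E$ has a factor $\bigwedge^pU_r$ with $p>0$. Use $0\to\ell_r\otimes\bigwedge^{p-1}U_r\to\bigwedge^pU_{r-1}\to\bigwedge^pU_r\to0$. We need $H^a=0$ for the replacement $\bigwedge^pU_{r-1}$, which keeps $i$ and $\nu$, and $H^{a+1}=0$ for the replacement $\ell_r\otimes\bigwedge^{p-1}U_r$, which has weight $\nu+1$ and $|i|+1>0$. If $a>\nu$ then $a+1>\nu+1$ and (a) applies; if $a=\nu$ then (b) applies.

\emph{Descending.} Now let $E$ involve only $U_0,\dots,U_{r-1}$. Put $h=i_r$ and $G=\ell_1^{i_1}\cdots\ell_{r-1}^{i_{r-1}}\otimes E$, a bundle on $F_{r-1}$ of weight $\nu-h$. By (K) it suffices that $H^{a+j}(\mathbb P(U)\times\mathbb A^1,\mathcal K_j\otimes\ell^h\otimes G)=0$ for all $j$.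

Let $h\ge1$. By (P) the $j$-th group is zero unless $j+h\ge u$. Write $j=u-k$ with $0\le k\le h$. Since $\det U\otimes\bigwedge^{u-k}U^*\cong\bigwedge^kU$, the group is
\[
H^{a+j-(u-1)}\bigl(F_{r-1},G\otimes D^{h-k}U\otimes\textstyle\bigwedge^kU\bigr)[\lambda],\qquad a+j-(u-1)=a-k+1 .
\]
This bundle has weight $(\nu-h)+(h-k)=\nu-k$, and $a-k+1>\nu-k$ whenever $a\ge\nu$. So (a) for $r-1$ gives both (a) and (b).

Let $h=0$. By (P) only $j=0$ and $j=u$ contribute, with groups $H^a(F_{r-1},G)[\lambda]$ and $H^{a+1}(F_{r-1},G)[\lambda]$, because $\det U\otimes\bigwedge^uU^*=\mathcal O$. The bundle $G$ has the same $|i|$ and $\nu$, so both groups vanish by induction on $r$, in case (a) and in case (b).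
\end{proof}

\begin{lemma}\label{lem:eigen}
With the notation above, $R^{a}g_*\mathcal O_{F_r}=0$ for $a>0$, and $g_*\mathcal O_{F_r}$ is free over $\mathcal O_{F_{r-1}}$ with basis $1,\lambda_r,\dots,\lambda_r^{d-r}$. Consequently $H^a(F_r,\mathcal O)=0$ for $a>0$, and $\Gamma(F_r,\mathcal O)$ is a free $K[\alpha]$-module with basis $\lambda_1^{\beta_1}\cdots\lambda_r^{\beta_r}$, $0\le\beta_k\le d-k$.
\end{lemma}

\begin{proof}
Consider the spectral sequence whose first page has the terms $R^b$ of the direct image of $\mathcal K_j$ on $F_{r-1}$, in total degree $b-j$, and which converges to $R^{b-j}g_*\mathcal O_{F_r}$. By (P) the only nonzero terms are $\mathcal O[\lambda]$ for $(j,b)=(0,0)$, in total degree $0$, and $\mathcal O[\lambda]$ for $(j,b)=(u,u-1)$, in total degree $-1$. So the higher direct images vanish and the natural map $\mathcal O[\lambda]\to g_*\mathcal O_{F_r}$, $\lambda\mapsto\lambda_r$, is onto. The characteristic polynomial of $\bar\alpha$ on $U$ is monic of degree $u$ and vanishes at the eigenvalue $\lambda_r$, so $1,\lambda_r,\dots,\lambda_r^{u-1}$ generate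 $g_*\mathcal O_{F_r}$. Suppose $\sum_{k<u}a_k\lambda_r^k=0$ with local functions $a_k$ on $F_{r-1}$. At a point $v$ where $\bar\alpha$ has $u$ distinct eigenvalues, each of them is a value of $\lambda_r$ on the fiber $g^{-1}(v)$, so the polynomial $\sum_{k<u}a_k(v)\lambda^k$ has $u$ roots and all $a_k(v)$ vanish. Such points form a nonempty open subset of the irreducible variety $F_{r-1}$, so $a_k=0$. The last sentence follows by induction on $r$ from the Leray spectral sequence, since $F_0$ is affine.
\end{proof}

\subsection{From partial flags to full flags}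

Let $\sigma\in\Sigma_t$. The numbers $t\le s_m\le\dots\le s_1$ cut $\{1,\dots,s_1\}$ into consecutive intervals of sizes $t$, $s_m-t$, $c_m,\dots,c_2$. We call the nonempty ones the \emph{blocks} of $(t,\sigma)$; they correspond to the subquotients $R$, $N_m/R$, $N_{m-1}/N_m,\dots,N_1/N_2$. (The quotient $L/N_1$ is not a block.) Let $\mathfrak B_{t,\sigma}$ be the set of $\beta\in\mathbb Z_{\ge0}^{s_1}$ with $\beta_k\le k^+-k$, where $k^+$ is the last element of the block that contains $k$. It contains $0$.

\begin{lemma}\label{lem:refine}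
Let $\pi$ be the map $\tilde Z_\sigma\to Z_{t,\sigma}$ or the map $F_{s_1}\to Y_{t,\sigma}$. For every vector bundle $G$ on the target and every $a$,
\[
H^a(\pi^*G)=\bigoplus_{\beta\in\mathfrak B_{t,\sigma}}H^a(G)\cdot\lambda^\beta .
\]
\end{lemma}

\begin{proof}
The $\lambda_k$ are global functions, so there is a global map $\bigoplus_\beta\mathcal O\lambda^\beta\to\pi_*\mathcal O$. By the projection formula it suffices to show, locally on the target, that it is an isomorphism and that $R^{a}\pi_*\mathcal O=0$ for $a>0$. Work over a cell $C$ as in Section~\ref{sub:spaces}. To refine the partial flag to a stable full flag of $N_1$ is to choose a stable full flag in each block. So $\pi$ is the base change of $\prod F_c(K^c)\to\prod\mathfrak{gl}_c$, with $c$ running over the block sizes, along the map that sends $\alpha$ to its diagonal blocks. That map is a linear projection, hence flat. By Lemma~\ref{lem:eigen} for the spaces $K^c$ and the K\"unneth formula, $\mathcal O$ has no higher cohomology on $\prod F_c(K^c)$, and its global sections are free over $\mathcal O(\prod\mathfrak{gl}_c)$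 on the $\lambda^\beta$, $\beta\in\mathfrak B_{t,\sigma}$. Flat base change finishes the proof.
\end{proof}

A polynomial in $\lambda_1,\dots,\lambda_{s_1}$ that is symmetric in the variables of each block is a polynomial in the coefficients of the characteristic polynomials of $\alpha$ on the blocks. It therefore defines a function on $Y_{t,\sigma}$.

\begin{corollary}\label{cor:Y}
The ring $\Gamma(Y_{t,\sigma},\mathcal O)$ is spanned over $K[\alpha]$ by the products of Schur polynomials, one in the eigenvalues of each block. It is a free graded $K[\alpha]$-module, and the degrees of a basis have generating function $[d]_q!\big/\bigl([d-s_1]_q!\prod_c[c]_q!\bigr)$, with $c$ running over the block sizes.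
\end{corollary}

\begin{proof}
Let $\Lambda'\subseteq K[\alpha][\lambda_1,\dots,\lambda_{s_1}]$ be the subring of blockwise symmetric polynomials. By (S) the polynomial ring is $\bigoplus_{\beta\in\mathfrak B_{t,\sigma}}\Lambda'\lambda^\beta$, and by Lemma~\ref{lem:eigen} it maps onto $\Gamma(F_{s_1},\mathcal O)$, which is $\bigoplus_\beta\Gamma(Y_{t,\sigma},\mathcal O)\lambda^\beta$ by Lemma~\ref{lem:refine}. This map sends $\Lambda'\lambda^\beta$ into the summand of $\lambda^\beta$, so it is onto on each summand; for $\beta=0$ we get that $\Lambda'\to\Gamma(Y_{t,\sigma},\mathcal O)$ is onto. By (S), $\Lambda'$ is spanned by products of Schur polynomials. As a graded direct summand of a finitely generated free $K[\alpha]$-module, $\Gamma(Y_{t,\sigma},\mathcal O)$ is projective, hence free by the graded Nakayama lemma. For the generating function compare Hilbert series: the basis of $\Gamma(F_{s_1},\mathcal O)$ has generating function $\prod_{k=1}^{s_1}[d-k+1]_q=[d]_q!/[d-s_1]_q!$, and $\sum_{\beta\in\mathfrak B_{t,\sigma}}q^{|\beta|}=\prod_c[c]_q!$.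
\end{proof}

\begin{proposition}\label{prop:vanish}
Let $\sigma\in\Sigma_t$.
\begin{enumerate}
\item[(a)] For $a>0$ the groups $H^a(Z_{t,\sigma},\mathcal O)$, $H^a(Z_{t,\sigma},\det(L/N_m))$ and $H^a(Z_t,\det(L/R)^{\otimes m})$ vanish.
\item[(b)] The map $\Gamma(Y_\sigma,\mathcal O)[\gamma]\to\Gamma(Z_\sigma,\mathcal O)$ is onto.
\end{enumerate}
\end{proposition}

\begin{proof}
The space $\tilde Z_\sigma$ is the zero scheme in $X=F_{s_1}\times\operatorname{Hom}(L,W)$ of the section $(\gamma_j|_{R_{s_j}})_j$ of $\bigoplus_jR_{s_j}^*$, and its codimension equals the rank $\sum_js_j$. The Koszul term $\bigwedge^h(\bigoplus_jR_{s_j})$ is filtered by line bundles $\ell^i$ with $i\in\mathbb Z_{\ge0}^{s_1}$ and $|i|=h$, and $H^\bullet(X,G)=H^\bullet(F_{s_1},G)[\gamma]$ for bundles $G$ on $F_{s_1}$.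

(a) By Lemma~\ref{lem:refine} it suffices to prove the vanishing after pullback to $\tilde Z_\sigma$ (with $\sigma=[t]$ in the third case). The three bundles pull back to tensor products $E$ of exterior powers of $U_{s_m}$. The bundle $\ell^i\otimes E$ has weight $h$, so $H^{a+h}(F_{s_1},\ell^i\otimes E)=0$ for $a>0$ by Lemma~\ref{lem:vanish}(a). Now apply (K).

(b) By Lemma~\ref{lem:vanish}(b), $H^h(F_{s_1},\ell^i)=0$ for $|i|=h\ge1$, so $\Gamma(F_{s_1},\mathcal O)[\gamma]\to\Gamma(\tilde Z_\sigma,\mathcal O)$ is onto by (K). By Lemma~\ref{lem:refine} with $t=0$, both sides decompose along the same monomials $\lambda^\beta$, and the map respects the decompositions. Take the summand $\beta=0$.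
\end{proof}

\section{The normalizations}\label{sec:normal}

Let $1\le s\le d$, let $p\colon Z_s\to\operatorname{Spec}A$ forget $R$, and put $X_{d+1}=\emptyset$. The map $p$ is projective with image $X_s$; in particular $X_s$ is closed and irreducible.

\begin{proposition}\label{prop:normalization}
The open set $X_s\setminus X_{s+1}$ is nonempty and $p$ is an isomorphism over it. Moreover $\dim X_s=D-sm$ and $\tilde{\mathcal O}_s=\Gamma(Z_s,\mathcal O)$.
\end{proposition}

\begin{proof}
\emph{Nonemptiness.} Let $s<d$ and $L=R\oplus L'$ with $\dim R=s$. Take $\alpha|_R=0$, $\gamma|_R=0$, $\gamma_j=0$ for $j\ge2$, let $\alpha$ shift a basis $v_1,\dots,v_{d-s}$ of $L'$ by $v_k\mapsto v_{k-1}$, $v_1\mapsto0$, and let $\gamma_1|_{L'}$ be the coordinate of $v_1$. Then $\gamma_1\alpha^k$ is the coordinate of $v_{k+1}$, so the common kernel of all $\gamma_1\alpha^k$ is $R$. A stable subspace of $\ker\gamma$ lies in this common kernel, so $(\alpha,\gamma)\in X_s\setminus X_{s+1}$.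

\emph{Fibers.} Let $(\alpha,\gamma)\in X_s\setminus X_{s+1}$. If $R\ne R'$ were stable $s$-dimensional subspaces of $\ker\gamma$, then (E) applied to $R\subsetneq R+R'$ would give a stable $(s+1)$-dimensional subspace of $\ker\gamma$. So the fiber is one point $R$. A tangent vector to the Grassmannian at $R$ is a map $h\colon R\to L/R$; over $K[\epsilon]/(\epsilon^2)$ it is the subbundle spanned by the $v+\epsilon\tilde hv$, $v\in R$, for a lift $\tilde h$. From $\alpha(v+\epsilon\tilde hv)=\alpha v+\epsilon\alpha\tilde hv$ and $\gamma(v+\epsilon\tilde hv)=\epsilon\gamma\tilde hv$ we see that $h$ is tangent to the fiber if and only if $\bar\alpha h=h\alpha|_R$ and $\bar\gamma h=0$, bars denoting the maps induced on $L/R$. Then the preimage in $L$ of the image of $h$ is a stable subspace of $\ker\gamma$ containing $R$, and by (E) it equals $R$. So $h=0$, and the fiber is a reduced point.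

\emph{Conclusion.} Over $X_s\setminus X_{s+1}$ the map $p$ is proper with finite fibers, hence finite. Its fibers over closed points are $\operatorname{Spec}K$, so $\mathcal O\to p_*\mathcal O$ is onto by Nakayama's lemma, and it is injective because $p$ is surjective onto a reduced scheme. Thus $p$ is birational onto $X_s$, which gives the dimension. The ring $\Gamma(Z_s,\mathcal O)$ contains $\mathcal O_s$, lies in the function field of $Z_s$, which is that of $X_s$, is finite over $A$ since $p$ is proper, and is integrally closed since $Z_s$ is normal. So it is $\tilde{\mathcal O}_s$.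
\end{proof}

\begin{remark}\label{rem:m0}
The hypothesis $d<n$ entered through the existence of $\gamma_1$. If $L=V$, then $X_s=\mathfrak{gl}(L)$ and $\tilde{\mathcal O}_s=A$ for all $s$, and for $d\ge2$ no exact sequence as in Theorem~\ref{thm:A} exists: comparing Hilbert series would force $\sum_{s=2}^d(-1)^sq^{\binom s2}=0$.
\end{remark}

To compute $\operatorname{Tor}$ we view $Z_s$ inside $\mathrm{Gr}\times\operatorname{Spec}A$, where $\mathrm{Gr}$ is the Grassmannian of $s$-dimensional subspaces $R\subseteq L$, of dimension $g=s(d-s)$. The conditions $\alpha R\subseteq R$ and $\gamma R=0$ say that the induced elements of $\operatorname{Hom}(R,L/R)$ and $\operatorname{Hom}(R,W)$ vanish. So $Z_s$ is cut out by the bundle of linear forms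
\[
\xi=R\otimes(L/R)^*\oplus R\otimes W^*\cong\Omega_{\mathrm{Gr}}\oplus R^{\oplus m},\qquad\operatorname{rk}\xi=g+sm,\qquad\det\xi\cong\omega_{\mathrm{Gr}}\otimes(\det R)^{\otimes m}.
\]

\begin{lemma}\label{lem:tor}
Let $\mathcal M$ be a line bundle on $\mathrm{Gr}$ with $H^a(Z_s,\mathcal M)=0$ for $a>0$. Then for all integers $i,j$,
\[
\operatorname{Tor}^A_i\bigl(\Gamma(Z_s,\mathcal M),K\bigr)_j\cong H^{j-i}\bigl(\mathrm{Gr},\textstyle\bigwedge^j\xi\otimes\mathcal M\bigr).
\]
In particular the right side is zero for $i<0$.
\end{lemma}

\begin{proof}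
By (K) the Koszul complex with terms $\bigwedge^j\xi\otimes\mathcal M\otimes_KA(-j)$ resolves $\mathcal M\otimes\mathcal O_{Z_s}$. Choose a finite affine cover of $\mathrm{Gr}$, and let $C^\bullet$ be the total complex of the \v Cech--Koszul double complex; its terms are sums of modules $\Gamma(V',\bigwedge^j\xi\otimes\mathcal M)\otimes_KA(-j)$ with $V'$ an intersection of $b+1$ members of the cover, in cohomological degree $b-j$. Each $V'$ is affine, so taking sections over $V'\times\operatorname{Spec}A$ keeps the Koszul resolution exact, and $C^\bullet$ is quasi-isomorphic to the \v Cech complex of $\mathcal M$ on $Z_s$. By hypothesis the latter has only the cohomology $\Gamma(Z_s,\mathcal M)$, in degree $0$. Since $C^\bullet$ is a bounded complex of free $A$-modules, $H^{-i}(C^\bullet\otimes_AK)=\operatorname{Tor}_i^A(\Gamma(Z_s,\mathcal M),K)$. The entries of the Koszul differentials lie in $\mathcal O(V')\otimes A_1$, so they vanish in $C^\bullet\otimes_AK$. The part of internal degree $j$ of $C^\bullet\otimes_AK$ is therefore the \v Cech complex of $\bigwedge^j\xi\otimes\mathcal M$,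 with \v Cech degree $b$ placed in degree $b-j$. Set $b-j=-i$.
\end{proof}

\begin{proposition}\label{prop:CM}
The module $\tilde{\mathcal O}_s$ is Cohen--Macaulay of dimension $D-sm$, $\operatorname{pd}\tilde{\mathcal O}_s=sm$, and $\operatorname{reg}\tilde{\mathcal O}_s\le s(d-s)$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:vanish}(a) and Lemma~\ref{lem:tor} with $\mathcal M=\mathcal O$, we have $\operatorname{Tor}_i(\tilde{\mathcal O}_s,K)_j=H^{j-i}(\mathrm{Gr},\bigwedge^j\xi)$. This is zero for $j-i>g$, which bounds the regularity. By Serre duality the group is dual to $H^{g-j+i}(\mathrm{Gr},\bigwedge^j\xi^*\otimes\omega_{\mathrm{Gr}})$. Put $j'=g+sm-j$ and $i'=sm-i$, so that $j'-i'=g-j+i$. Since $\bigwedge^j\xi^*\cong\bigwedge^{j'}\xi\otimes\det\xi^*$, the dual group is $H^{j'-i'}(\mathrm{Gr},\bigwedge^{j'}\xi\otimes\mathcal M)$ with $\mathcal M=(\det R^*)^{\otimes m}$. Now $\det R^*\cong\det(L/R)$ after a choice of basis of $\det L$, so $\mathcal M$ satisfies the hypothesis of Lemma~\ref{lem:tor} by Proposition~\ref{prop:vanish}(a), and the group vanishes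 for $i'<0$. Hence $\operatorname{pd}\tilde{\mathcal O}_s\le sm$, and $\operatorname{depth}\tilde{\mathcal O}_s\ge D-sm=\dim\tilde{\mathcal O}_s$ by (H). Depth never exceeds dimension, so equality holds throughout.
\end{proof}

\section{The complex}\label{sec:complex}

The divided differences of the introduction have denominators, and we must show that they define regular functions. The following model removes the denominators. Let $\alpha\in\mathfrak{gl}_s$ have distinct eigenvalues and characteristic polynomial $\chi$. Stable subspaces of dimension $t$ correspond to $t$-element subsets of the spectrum. The ring $P=K[\lambda]/(\chi)$ is the ring of functions on the spectrum; an element $f_1\wedge\dots\wedge f_t$ of $\bigwedge^tP$ gives the alternating function $\det(f_i(\mu_k))$ of $t$ eigenvalues; and division by the Vandermonde product turns it into a function on $t$-element subsets. In these terms the coboundary of the simplex whose vertices are the eigenvalues is wedging with the constant function $1$. The point is that $\bigwedge^tP$ and this operation make sense for every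 $\alpha$, and the next lemma says that $\bigwedge^tP$ remains the right object.

For a vector bundle $\mathcal N$ of rank $s$ with an endomorphism $\alpha$, put $P(\mathcal N)=\mathcal O[\lambda]/(\chi_{\alpha|\mathcal N})$. It is free with basis $\mathbf 1,\lambda,\dots,\lambda^{s-1}$, where $\mathbf 1$ is the unit.

\begin{lemma}\label{lem:psi}
Let $0\le t\le s$, $\Lambda=K[\mathfrak{gl}_s]$, and $P=\Lambda[\lambda]/(\chi_\alpha)$. Sending $f_1\wedge\dots\wedge f_t$ to the symmetric polynomial $\mathcal D(f_1,\dots,f_t)$ in the eigenvalues of $\alpha|_R$ defines an isomorphism of $\Lambda$-modules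
\[
\Psi_t\colon\textstyle\bigwedge^t_\Lambda P\to\Gamma(Y_t(K^s),\mathcal O).
\]
\end{lemma}

\begin{proof}
By (S) the rule defines a $\Lambda$-linear map on $\bigwedge^t\Lambda[\lambda]$. Suppose $f_1\in(\chi_\alpha)$. The ring $\Gamma(Y_t(K^s),\mathcal O)$ is contained in the domain $\Gamma(F_t(K^s),\mathcal O)$, where $\chi_\alpha(\lambda_k)=0$ for all $k$. So $\det(f_i(\lambda_k))=0$, while $\prod_{k<l}(\lambda_l-\lambda_k)\ne0$; hence $\mathcal D(f_1,\dots,f_t)$ maps to $0$, and $\Psi_t$ is well defined. Corollary~\ref{cor:Y} for the space $K^s$ and $\sigma=[t]$ (one block, of size $t$) shows that $\Psi_t$ is onto and that the target is free of rank $s!/((s-t)!\,t!)$. The source is free of the same rank over the domain $\Lambda$, so the kernel is torsion-free of rank $0$, hence zero.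
\end{proof}

Let $\sigma\in\Sigma_t$ and let $q_t\colon Z_{t,\sigma}\to Z_\sigma$ forget $R$. Over a cell of the flag variety underlying $Z_\sigma$, the map $q_t$ is the base change of $Y_t(K^{s_m})\to\mathfrak{gl}_{s_m}$ along the linear projection $(\alpha,\gamma)\mapsto\alpha|_{N_m}$. Flat base change and Lemma~\ref{lem:psi} give local isomorphisms $\bigwedge^tP(N_m)\cong q_{t*}\mathcal O$. They are given by the formula of the lemma, which involves no choices, so they glue to an isomorphism
\begin{equation}\label{eq:psirel}
\Psi_t\colon\textstyle\bigwedge^tP(N_m)\xrightarrow{\ \sim\ }q_{t*}\mathcal O_{Z_{t,\sigma}}\qquad\text{on }Z_\sigma .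
\end{equation}
It preserves the degrees in the $\gamma_j$ and, with $\deg\lambda=1$, lowers the degree in $\alpha$ by $\binom t2$.

We compute the effect of $\mathbf 1\wedge$ at a general point. Let $\sigma\in\Sigma_{t+1}$, let $\theta$ be a local section of $\bigwedge^tP(N_m)$, and let $R'\subseteq N_m$ be stable of dimension $t+1$ such that $\alpha|_{R'}$ has distinct eigenvalues $\mu_1,\dots,\mu_{t+1}$. Let $R^{(i)}\subset R'$ be the sum of all eigenlines but the $i$-th. Then
\begin{equation}\label{eq:dagger}
\Psi_{t+1}(\mathbf 1\wedge\theta)(R')=\sum_{i=1}^{t+1}\frac{\Psi_t(\theta)(R^{(i)})}{\prod_{k\ne i}(\mu_k-\mu_i)} .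
\end{equation}
Indeed, let $\theta=f_1\wedge\dots\wedge f_t$, let $\Delta=\prod_{k<l}(\mu_l-\mu_k)$, and let $\Delta_i$ be the same product without $\mu_i$. Expanding the determinant along its row of ones gives $\sum_i(-1)^{i-1}(\Delta_i/\Delta)\Psi_t(\theta)(R^{(i)})$, and $\Delta/\Delta_i=\prod_{k<i}(\mu_i-\mu_k)\prod_{k>i}(\mu_k-\mu_i)=(-1)^{i-1}\prod_{k\ne i}(\mu_k-\mu_i)$.

By Proposition~\ref{prop:normalization}, $B_t=\Gamma(Z_t,\mathcal O)(-\binom t2)$ for $0\le t\le d$. For $\sigma\in\Sigma_t$ let $\rho_{t,\sigma}\colon\Gamma(Z_t,\mathcal O)\to\Gamma(Z_{t,\sigma},\mathcal O)$ be the pullback. For $0\le t<d$ use $\sigma=[t+1]$ and $Z_{t+1,[t+1]}=Z_{t+1}$ to define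
\[
\delta_t\colon B_t\to B_{t+1},\qquad\delta_t(b)=\Psi_{t+1}\bigl(\mathbf 1\wedge\Psi_t^{-1}\rho_{t,[t+1]}(b)\bigr).
\]

\begin{proposition}\label{prop:complex}
The maps $\delta_t$ are $A$-linear of degree $0$, and for all $\sigma\in\Sigma_{t+1}$,
\begin{equation}\label{eq:compat}
\rho_{t+1,\sigma}\circ\delta_t=\Psi_{t+1}\circ(\mathbf 1\wedge)\circ\Psi_t^{-1}\circ\rho_{t,\sigma}.
\end{equation}
They form a complex $B_\bullet\colon0\to B_0\to B_1\to\dots\to B_d\to0$ with $H^0(B_\bullet)=I$.
\end{proposition}

\begin{proof}
Each factor of $\delta_t$ is $A$-linear. A function of degree $k$ on $Z_t$ has degree $k+\binom t2$ in $B_t$, and $\Psi_t^{-1}$ raises degrees by the same amount; since $\mathbf 1$ has degree $0$, $\delta_t$ has degree $0$. Consider a point $(R'\subseteq N_\bullet;\alpha,\gamma)$ of $Z_{t+1,\sigma}$ at which $\alpha|_{R'}$ has distinct eigenvalues. Apply \eqref{eq:dagger} once for $[t+1]$ and $\theta=\Psi_t^{-1}\rho_{t,[t+1]}(b)$, and once for $\sigma$ and $\theta=\Psi_t^{-1}\rho_{t,\sigma}(b)$. Both sides of \eqref{eq:compat}, applied to $b$, take at this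 point the value
\[
\sum_ib(R^{(i)},\alpha,\gamma)\Big/\prod_{k\ne i}(\mu_k-\mu_i).
\]
Such points are dense, which proves \eqref{eq:compat}. With $\sigma=[t+2]$ it gives
\[
\delta_{t+1}\delta_t(b)=\Psi_{t+2}\bigl(\mathbf 1\wedge\Psi_{t+1}^{-1}\rho_{t+1,[t+2]}\delta_t(b)\bigr)=\Psi_{t+2}\bigl(\mathbf 1\wedge\mathbf 1\wedge\Psi_t^{-1}\rho_{t,[t+2]}(b)\bigr)=0 .
\]
Finally $\Psi_0$ is the identity and $\Psi_1(\mathbf 1)=1$, so $\delta_0$ is the natural map $A\to\tilde{\mathcal O}_1$, with kernel $I$ and image $\mathcal O_1$.
\end{proof}

Part (1) of Theorem~\ref{thm:A} now amounts to $H^t(B_\bullet)=0$ for $t\ge1$.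

\section{The filtration}\label{sec:filtration}

A sum of stable subspaces is stable, so every subspace of $L$ contains a largest stable subspace. A point $(\alpha,\gamma)$ thus has a canonical flag: $N_0=L$, and $N_j$ is the largest stable subspace of $N_{j-1}\cap\ker\gamma_j$. A stable subspace lies in $\ker\gamma$ if and only if it lies in $N_m$, by induction on $j$. So over the stratum where the canonical flag has dimensions $\sigma$, the points of $Z_t$ are the stable $t$-dimensional subspaces of $N_m$, and \eqref{eq:psirel} and \eqref{eq:compat} suggest that $B_\bullet$ looks there like $\bigwedge^\bullet P(N_m)$ with differential $\mathbf 1\wedge$. The space $Z_\sigma$ is a smooth model of that stratum with boundary added, and a graded piece of the filtration should consist of functions on $Z_{t,\sigma}$ that vanish on the boundary.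

One could try to record only $\dim N_m$, using the spaces $Z_s$. The boundary would be the preimage of $X_{s+1}$ in $Z_s$, which by (E) is the image of $Z_{s,[s+1]}$ and so has codimension at least $m$. Treating the rows one at a time makes the boundary a divisor with an explicit equation, so that its ideal sheaf is a line bundle covered by Proposition~\ref{prop:vanish}.

On $Z_{t,\sigma}$ the maps $\alpha$ and $\gamma_j$ induce an endomorphism of and a functional on $N_{j-1}/N_j$, of rank $c_j$. Let
\[
f_j=\gamma_j\wedge\gamma_j\alpha\wedge\dots\wedge\gamma_j\alpha^{c_j-1}\in\Gamma\bigl(Z_{t,\sigma},\det(N_{j-1}/N_j)^*\bigr),\qquad f_\sigma=\prod_{j=1}^mf_j ,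
\]
with $f_j=1$ if $c_j=0$. The section $f_j$ has degree $c_j$ in $\gamma_j$ and $\binom{c_j}2$ in $\alpha$, so $\deg f_\sigma=\sum_j\binom{c_j+1}2$.

\begin{lemma}\label{lem:f}
\begin{enumerate}
\item[(a)] If $f_j$ vanishes at a point of $Z_{t,\sigma}$, there is a stable $N_j'$ with $N_j\subset N_j'\subseteq N_{j-1}$, $\dim N_j'=s_j+1$ and $\gamma_j(N_j')=0$.
\item[(b)] For $c\ge1$ the polynomial $f=\det(z,z\alpha,\dots,z\alpha^{c-1})$ on $\mathfrak{gl}_c\times(K^c)^*$ is nonzero and squarefree.
\item[(c)] A local function on $Z_{t,\sigma}$ that vanishes on the zero set of $f_\sigma$ is locally a multiple of $f_\sigma$.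
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $c_j\ge1$, and the $c_j$ functionals $\gamma_j\alpha^k$, $k<c_j$, on the $c_j$-dimensional space $N_{j-1}/N_j$ are dependent, so their common kernel is nonzero. By the Cayley--Hamilton theorem it is the common kernel of all $\gamma_j\alpha^k$, $k\ge0$, which is stable. Apply (E) to $N_j$ and the preimage of this kernel.

(b) For $\alpha=\operatorname{diag}(\mu_1,\dots,\mu_c)$ the entries are $z_i\mu_i^k$, so $f$ restricts to $\prod_iz_i\prod_{i<k}(\mu_k-\mu_i)$, a product of pairwise nonproportional linear forms, in any characteristic. Suppose $g^2$ divides $f$. As a factor of a polynomial that is homogeneous in $\alpha$ and in $z$, $g$ is homogeneous in $\alpha$ and in $z$. The square of its restriction divides a nonzero squarefree polynomial, so the restriction is a nonzero constant. Restriction preserves the bidegree, so $g$ has bidegree $(0,0)$ and is constant.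

(c) In the local coordinates of Section~\ref{sub:spaces}, the $f_j$ with $c_j\ge1$ are polynomials as in (b) in disjoint sets of variables of a polynomial ring. They are squarefree and pairwise coprime, so $f_\sigma$ is squarefree and generates a radical ideal, also after localization. Apply the Nullstellensatz.
\end{proof}

Multiplication by $f_\sigma\ne0$ is an injective map $\bigotimes_j\det(N_{j-1}/N_j)\to\mathcal O$ on $Z_{t,\sigma}$. Let $\mathcal J_\sigma$ be its image. It is an invertible ideal sheaf, isomorphic up to a shift of degrees to $\bigotimes_j\det(N_{j-1}/N_j)\cong\det(L/N_m)$, and on $Z_{t,\sigma}$ it is the pullback under $q_t$ of the sheaf of the same name on $Z_\sigma$.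

Order $\Sigma$ lexicographically; any total order in which raising one $s_j$ gives a larger element would serve. For $\sigma\in\Sigma$ put
\[
\Phi_{\le\sigma}B_t=\bigcap_{\tau\in\Sigma_t,\ \tau>\sigma}\ker\rho_{t,\tau},\qquad\Phi_{<\sigma}B_t=\bigcap_{\tau\in\Sigma_t,\ \tau\ge\sigma}\ker\rho_{t,\tau},\qquad\operatorname{gr}_\sigma B_t=\Phi_{\le\sigma}B_t/\Phi_{<\sigma}B_t .
\]
These are multigraded $A$-submodules, and $\Phi_{<\sigma}=\Phi_{\le\sigma'}$ if $\sigma'$ is the predecessor of $\sigma$. For the largest element $[d]$ the intersection is empty and $\Phi_{\le[d]}B_t=B_t$; for the smallest element $[0]$ we have $\Phi_{<[0]}B_t=0$, because $\rho_{t,[t]}$ is the identity. For $d=2$, $m=1$ this is the filtration of Section~\ref{sec:example}.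

\begin{lemma}\label{lem:embed}
The $\Phi_{\le\sigma}B_\bullet$ are subcomplexes. If $\sigma\notin\Sigma_t$ then $\operatorname{gr}_\sigma B_t=0$. If $\sigma\in\Sigma_t$ then $\rho_{t,\sigma}$ induces an injection $\operatorname{gr}_\sigma B_t\to\Gamma(Z_{t,\sigma},\mathcal J_\sigma)$.
\end{lemma}

\begin{proof}
Let $b\in\Phi_{\le\sigma}B_t$. If $\tau\in\Sigma_{t+1}$ and $\tau>\sigma$, then $\tau\in\Sigma_t$, so $\rho_{t,\tau}(b)=0$, and $\rho_{t+1,\tau}(\delta_tb)=0$ by \eqref{eq:compat}. This is the first claim. If $\sigma\notin\Sigma_t$ the two intersections coincide. Let $\sigma\in\Sigma_t$. Then $\Phi_{<\sigma}B_t$ is the kernel of $\rho_{t,\sigma}$ on $\Phi_{\le\sigma}B_t$, and it remains to locate the image. At a point of $Z_{t,\sigma}$ where some $f_j$ vanishes, replace $N_j$ by the space $N_j'$ of Lemma~\ref{lem:f}(a). The result is a point of $Z_{t,\tau}$, where $\tau\in\Sigma_t$ arises from $\sigma$ by raising $s_j$ by one, so $\tau>\sigma$; and the two points have the same image $(R,\alpha,\gamma)$ in $Z_t$. Hence $b(R,\alpha,\gamma)=0$. So $\rho_{t,\sigma}(b)$ vanishes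 on the zero set of $f_\sigma$, and it is a section of $\mathcal J_\sigma$ by Lemma~\ref{lem:f}(c).
\end{proof}

\section{Counting characters}\label{sec:count}

We must show that the injections of Lemma~\ref{lem:embed} are onto. Lifting a section of $\mathcal J_\sigma$ to a function on $Z_t$ that vanishes on all larger strata is hard to do directly. But in each multidegree the dimensions of the $\operatorname{gr}_\sigma B_t$ add up to that of $B_t$, so it is enough to prove one numerical identity. By the vanishing theorem both sides are Euler characteristics on flag varieties, and these are sums over torus-fixed points.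

\subsection{A localization formula}

Let $G=GL(L)$, fix a basis of $L$, let $\mathbb T$ be the diagonal torus, and let $x_1,\dots,x_d$ be the weights of $L$. A finite-dimensional $\mathbb T$-module $M$ has a character $\operatorname{ch}M\in\mathbb Z[x^{\pm1}]=\mathbb Z[x_1^{\pm1},\dots,x_d^{\pm1}]$. For a $G$-equivariant vector bundle $\mathcal V$ on a partial flag variety $\mathrm{Fl}$ of $L$ put $\chi(\mathrm{Fl},\mathcal V)=\sum_a(-1)^a\operatorname{ch}H^a(\mathrm{Fl},\mathcal V)$. The coordinate flags in $\mathrm{Fl}$ correspond to chains $T_\bullet$ of subsets of $\{1,\dots,d\}$ of the prescribed sizes. An ordered pair $(i,k)$ is \emph{separated} by $T_\bullet$ if some member of the chain contains $i$ but not $k$. The weights $x_i/x_k$ of the separated pairs are the weights of the cotangent space $(\mathfrak{gl}(L)/\mathfrak p)^*$ at $T_\bullet$.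

\begin{lemma}\label{lem:local}
In any characteristic,
\begin{equation}\label{eq:local}
\chi(\mathrm{Fl},\mathcal V)=\sum_{T_\bullet}\frac{\operatorname{ch}\mathcal V|_{T_\bullet}}{\prod_{(i,k)\ \mathrm{separated}}(1-x_i/x_k)} .
\end{equation}
\end{lemma}

\begin{proof}
\emph{Full flags.} Equivariant bundles on the variety of full flags correspond to modules over the Borel subgroup that fixes the standard flag, and such a module has a filtration with one-dimensional quotients. So $\mathcal V$ is filtered by line bundles $\ell^\beta=\ell_1^{\beta_1}\cdots\ell_d^{\beta_d}$, $\beta\in\mathbb Z^d$, whose fiber at the standard flag has character $x^\beta$. Let $\Theta$ and $\Theta'$ be the additive maps on $\mathbb Z[x^{\pm1}]$ that send $x^\beta$ to the left and to the right side of \eqref{eq:local} for $\ell^\beta$. Both sides of \eqref{eq:local} are additive on exact sequences, so for any $\mathcal V$ they equal $\Theta$ and $\Theta'$ of the character of the fiber at the standard flag. We must show $\Theta=\Theta'$.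

The coordinate flags are the images of the standard flag under $S_d$, so
\begin{equation}\label{eq:weyl}
\Theta'(x^\beta)=\sum_{\pi\in S_d}\pi\Bigl(\frac{x^\beta}{\prod_{i<k}(1-x_i/x_k)}\Bigr)=\frac{\sum_\pi\operatorname{sgn}(\pi)\,\pi\bigl(\prod_kx_k^{\beta_k+k-1}\bigr)}{\prod_{i<k}(x_k-x_i)} .
\end{equation}
Hence $\Theta'$ is linear over $\Lambda=\mathbb Z[x^{\pm1}]^{S_d}=\mathbb Z[e_1,\dots,e_d,e_d^{-1}]$. So is $\Theta$: the ring $\Lambda$ is spanned by characters of $G$-modules $M$, namely tensor products of the $\bigwedge^iL$ and of $(\det L)^{-1}$, and $\Theta(x^\beta\operatorname{ch}M)=\chi(\ell^\beta\otimes M)=\chi(\ell^\beta)\operatorname{ch}M$. Since $\mathbb Z[x^{\pm1}]=\mathbb Z[x][e_d^{-1}]$, fact (S) shows that it is generated over $\Lambda$ by the $x^\beta$ with $0\le\beta_k\le d-k$, and we may assume these bounds.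

The variety of full flags is a tower of projective bundles $\mathbb P(L/R_{r-1})$, where $L/R_{r-1}$ has rank $d-r+1>\beta_r$. Push forward for $r=d,d-1,\dots,1$ in turn. By (P) and the projection formula, the first $r$ with $\beta_r\ne0$ gives zero, and each $r$ with $\beta_r=0$ changes nothing. So $\Theta(x^\beta)$ is $1$ for $\beta=0$ and $0$ otherwise. In \eqref{eq:weyl} the exponents satisfy $k-1\le\beta_k+k-1\le d-1$. If two are equal the numerator vanishes. If they are pairwise distinct, then the $d$-th is $d-1$, so the $(d-1)$-st is $d-2$, and going down we find $\beta=0$; then the numerator is the Vandermonde determinant and the quotient is $1$.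

\emph{Partial flags.} The map $\varpi$ from full flags to $\mathrm{Fl}$ is a tower of projective bundles, so $R\varpi_*\varpi^*\mathcal V=\mathcal V$ by (P), and $\chi(\mathrm{Fl},\mathcal V)=\chi(\varpi^*\mathcal V)$. In \eqref{eq:local} for $\varpi^*\mathcal V$ group the full coordinate flags by their image $T_\bullet$. Within a group the numerator is $\operatorname{ch}\mathcal V|_{T_\bullet}$, and the denominator is the product over the pairs separated by $T_\bullet$ times a product over pairs $(i,k)$ lying in the same difference set of consecutive members of $T_\bullet$. The sum of the reciprocals of the latter products over the group is the product over the difference sets of the sums \eqref{eq:weyl} with $\beta=0$, each of which is $1$.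
\end{proof}

\subsection{An identity of rational functions}

The following identity handles one row $\gamma_j$. For $m=1$, $t=0$ and $X=\{1,\dots,d\}$ it is the whole count: the terms with $|Y|=s$ are the fixed-point contributions of $\Gamma(Z_s,\mathcal J_{(s)})$, divided by the character of $A$.

\begin{lemma}\label{lem:identity}
Let $X$ be a finite set and let $x_i$ $(i\in X)$, $y$, $w$ be indeterminates. Writing $c=|X\setminus Y|$ in the term of $Y$, we have
\[
\mathcal G_X:=\sum_{Y\subseteq X}\ \prod_{i\in Y,\ k\in X\setminus Y}\frac{x_k-yx_i}{x_k-x_i}\cdot\prod_{i\in Y}(1-wx_i)\cdot w^cy^{\binom c2}\prod_{k\in X\setminus Y}x_k=1 .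
\]
\end{lemma}

For $|X|=1$ this reads $(1-wx)+wx=1$. For $|X|=2$ the two terms with $|Y|=1$ add up to $w(x_1+x_2)-(1+y)w^2x_1x_2$, and the other two are $(1-wx_1)(1-wx_2)$ and $yw^2x_1x_2$.

\begin{proof}
The function $\mathcal G_X$ is symmetric in the $x_i$, and each denominator divides the Vandermonde product of the $x_i$. So the product of $\mathcal G_X$ with the Vandermonde product is an antisymmetric polynomial over $\mathbb Z[y,w]$; it vanishes for $x_i=x_k$ and is therefore divisible by the Vandermonde product. Thus $\mathcal G_X$ is a polynomial. Fix $a\in X$ and expand each term at $x_a=\infty$; each has degree at most $1$ in $x_a$. For $Y'\subseteq X'=X\setminus\{a\}$ put $c'=|X'\setminus Y'|$ and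
\[
M_{Y'}=\prod_{i\in Y',\ k\in X'\setminus Y'}\frac{x_k-yx_i}{x_k-x_i}\cdot\prod_{i\in Y'}(1-wx_i)\cdot w^{c'}\prod_{k\in X'\setminus Y'}x_k .
\]
In the term $Y=Y'\cup\{a\}$ the $c'$ fractions $(x_k-yx_a)/(x_k-x_a)$ tend to $y$, and $1-wx_a$ has leading coefficient $-w$; the coefficient of $x_a$ is $-w\,y^{c'}y^{\binom{c'}2}M_{Y'}$. In the term $Y=Y'$ the fractions $(x_a-yx_i)/(x_a-x_i)$ tend to $1$ and $c=c'+1$; the coefficient of $x_a$ is $w\,y^{\binom{c'+1}2}M_{Y'}$. Since $\binom{c'+1}2=\binom{c'}2+c'$, these cancel. So the polynomial $\mathcal G_X$ does not involve any $x_a$. Each term is unchanged under $(x,w)\mapsto(\kappa x,\kappa^{-1}w)$, so $\mathcal G_X$ does not involve $w$ either. At $w=0$ only $Y=X$ contributes, and it contributes $1$.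
\end{proof}

\subsection{The graded pieces}

\begin{proposition}\label{prop:gr}
For $\sigma\in\Sigma_t$ the map $\rho_{t,\sigma}$ induces an isomorphism $\operatorname{gr}_\sigma B_t\cong\Gamma(Z_{t,\sigma},\mathcal J_\sigma)$.
\end{proposition}

\begin{proof}
Ignore the shift in $B_t$. The maps $\rho_{t,\sigma}$ preserve the multidegree, and multigraded pieces are finite-dimensional. By Lemma~\ref{lem:embed} it suffices to prove
\begin{equation}\label{eq:count}
\operatorname{ch}\Gamma(Z_t,\mathcal O)=\sum_{\sigma\in\Sigma_t}\operatorname{ch}\Gamma(Z_{t,\sigma},\mathcal J_\sigma),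
\end{equation}
where $\operatorname{ch}$ is the power series in $y,w_1,\dots,w_m$ that records the degrees in $\alpha,\gamma_1,\dots,\gamma_m$, with coefficients the characters of $\mathbb T$; setting $x_i=1$ in each coefficient gives the equality of dimensions. Here $G$ acts by $g(\alpha,\gamma)=(g\alpha g^{-1},\gamma g^{-1})$.

By Proposition~\ref{prop:vanish}(a) the higher cohomology vanishes, so in each multidegree both sides are Euler characteristics of equivariant bundles $\operatorname{Sym}\eta\otimes\mathcal M$ as in Section~\ref{sub:spaces}, and Lemma~\ref{lem:local} applies. The linear functions of $\alpha$ form $L\otimes L^*$, with weights $yx_i/x_k$ for all $i,k$, and the linear functions of $\gamma_j\in L^*$ form $L$, with weights $w_jx_i$. So $H_A:=\operatorname{ch}A=\prod_{i,k}(1-yx_i/x_k)^{-1}\prod_{j,i}(1-w_jx_i)^{-1}$. The coordinate flags for $(t,\sigma)$ are the chains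
\[
J\subseteq T_m\subseteq\dots\subseteq T_1\subseteq T_0=\{1,\dots,d\},\qquad|J|=t,\quad|T_j|=s_j .
\]
The linear functions that vanish on the fiber of $Z_{t,\sigma}$ over such a chain form $(\mathfrak{gl}(L)/\mathfrak p)^*\oplus\bigoplus_jN_j$, with weights $yx_i/x_k$ for $(i,k)$ separated and $w_jx_i$ for $i\in T_j$. The character of the fiber of $\operatorname{Sym}\eta$ is $H_A$ times the product of the factors $1-(\text{weight})$ over these weights. The section $f_\sigma$ is $G$-invariant, so $\mathcal J_\sigma\cong\bigotimes_j\det(N_{j-1}/N_j)$ equivariantly, with shift $\prod_jw_j^{c_j}y^{\binom{c_j}2}$. The chain thus contributes to the right side of \eqref{eq:count} the term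
\begin{equation}\label{eq:term}
H_A\prod_{(i,k)\ \mathrm{separated}}\frac{x_k-yx_i}{x_k-x_i}\ \prod_{j=1}^m\Bigl[\prod_{i\in T_j}(1-w_jx_i)\cdot w_j^{c_j}y^{\binom{c_j}2}\prod_{k\in T_{j-1}\setminus T_j}x_k\Bigr],
\end{equation}
and the sum over $\sigma\in\Sigma_t$ is the sum over all chains with $|J|=t$. In the same way a subset $J$ contributes to the left side the term
\begin{equation}\label{eq:term0}
H_A\prod_{i\in J,\ k\notin J}\frac{x_k-yx_i}{x_k-x_i}\ \prod_{j=1}^m\prod_{i\in J}(1-w_jx_i).
\end{equation}

Fix $J$ and sum \eqref{eq:term} over $T_m$, then over $T_{m-1}$, and so on. We claim that after summing over $T_m,\dots,T_{j+1}$ we obtain the expression \eqref{eq:term} for the shorter chain $J\subseteq T_j\subseteq\dots\subseteq T_0$, with only the brackets $1,\dots,j$, multiplied by $\prod_{j'>j}\prod_{i\in J}(1-w_{j'}x_i)$. For the inductive step sum over $T_j$ with $J\subseteq T_j\subseteq T_{j-1}$. Let $(i,k)$ be separated by $T_j$ but by no other member of the shorter chain. Then $k\notin T_j\supseteq J$ forces $i\notin J$, and $i\in T_j\subseteq T_{j-1}$ forces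 $k\in T_{j-1}$; conversely, every pair with $i\in T_j\setminus J$ and $k\in T_{j-1}\setminus T_j$ is separated by $T_j$ only. So the factors that depend on $T_j$ are the fractions for these pairs and the $j$-th bracket. Their product is $\prod_{i\in J}(1-w_jx_i)$ times the term of $Y=T_j\setminus J$ in $\mathcal G_X$, for $X=T_{j-1}\setminus J$ and $w=w_j$. Lemma~\ref{lem:identity} gives the claim for $j-1$. For $j=0$ the result is \eqref{eq:term0}, and \eqref{eq:count} follows.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:thmA}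

\subsection{Exactness}

\begin{proposition}\label{prop:exact}
The sequence $0\to\mathcal O_1\to B_1\to\dots\to B_d\to0$ is exact. For the filtration $\Phi_{\le\sigma}I=I\cap\Phi_{\le\sigma}A$, the map $\rho_{0,\sigma}$ induces $\operatorname{gr}_\sigma I\cong\Gamma(Z_\sigma,\mathcal J_\sigma)$ if $s_m=0$, and $\operatorname{gr}_\sigma I=0$ if $s_m>0$.
\end{proposition}

\begin{proof}
Fix $\sigma\in\Sigma$; then $\sigma\in\Sigma_t$ exactly for $t\le s_m$. For such $t$, Proposition~\ref{prop:gr}, the projection formula for $q_t$, and \eqref{eq:psirel} give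
\[
\operatorname{gr}_\sigma B_t\cong\Gamma\bigl(Z_\sigma,\mathcal J_\sigma\otimes\textstyle\bigwedge^tP(N_m)\bigr)=\Gamma(Z_\sigma,\mathcal J_\sigma)\otimes_K\bigwedge^t\langle\mathbf 1,\lambda,\dots,\lambda^{s_m-1}\rangle ,
\]
and for $t>s_m$ both ends are zero by Lemma~\ref{lem:embed}. By \eqref{eq:compat} the differential is $\mathbf 1\wedge$. If $s_m\ge1$, then $\mathbf 1$ is a basis vector and the complex is exact: writing an element as $\mathbf 1\wedge\theta+\theta'$ with $\theta,\theta'$ free of $\mathbf 1$, it is killed by $\mathbf 1\wedge$ if and only if $\theta'=0$. If $s_m=0$ the complex is concentrated in degree $0$. In both cases $H^t(\operatorname{gr}_\sigma B_\bullet)=0$ for $t\ge1$. The long exact sequences of $0\to\Phi_{<\sigma}B_\bullet\to\Phi_{\le\sigma}B_\bullet\to\operatorname{gr}_\sigma B_\bullet\to0$ and induction on $\sigma$, starting from $\Phi_{<[0]}B_\bullet=0$, give $H^t(\Phi_{\le\sigma}B_\bullet)=0$ for $t\ge1$ and all $\sigma$. For $\sigma=[d]$, together with Proposition~\ref{prop:complex}, this is the first claim. Since $H^0(\Phi_{\le\sigma}B_\bullet)=\Phi_{\le\sigma}I$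 and $H^1(\Phi_{<\sigma}B_\bullet)=0$, the same sequences give $\operatorname{gr}_\sigma I=H^0(\operatorname{gr}_\sigma B_\bullet)$, which is the second claim.
\end{proof}

\subsection{Local cohomology}

The module $\mathcal O_1$ is now resolved on the right by Cohen--Macaulay modules. The dimensions of these modules drop at each step, and this prevents any cancellation in local cohomology. Put $Q_s=\ker(B_s\to B_{s+1})$ for $1\le s<d$ and $Q_d=B_d$. Then $Q_1=\mathcal O_1$, and $0\to Q_s\to B_s\to Q_{s+1}\to0$ is exact for $s<d$. By Proposition~\ref{prop:CM} and (H), $H^i_{\mathfrak m}(B_s)\ne0$ if and only if $i=D-sm$.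

\begin{lemma}\label{lem:lc}
For $1\le s\le d$ and every $i$, the graded module $H^i_{\mathfrak m}(Q_s)$ has a finite filtration whose quotients are the modules $H^{D-tm}_{\mathfrak m}(B_t)$ for those $t$ with $s\le t\le d$ and $D-tm+t-s=i$.
\end{lemma}

\begin{proof}
Use descending induction on $s$; the case $s=d$ is the remark above. Let $s<d$ and $i_0=D-sm$. By induction $H^i_{\mathfrak m}(Q_{s+1})$ can be nonzero only for $i=D-t(m-1)-s-1$ with $t\ge s+1$. As $m\ge1$, these numbers are at most $D-(s+1)m<i_0$. So $H^{i_0}_{\mathfrak m}(Q_{s+1})=0$, and the long exact sequence gives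
\[
0\to H^{i_0-1}_{\mathfrak m}(Q_{s+1})\to H^{i_0}_{\mathfrak m}(Q_s)\to H^{i_0}_{\mathfrak m}(B_s)\to0 .
\]
For $i\ne i_0$ it gives $H^i_{\mathfrak m}(Q_s)\cong H^{i-1}_{\mathfrak m}(Q_{s+1})$: we have $H^i_{\mathfrak m}(B_s)=0$, and the map $H^{i-1}_{\mathfrak m}(B_s)\to H^{i-1}_{\mathfrak m}(Q_{s+1})$ has zero source if $i-1\ne i_0$ and zero target if $i-1=i_0$. The condition $D-tm+t-(s+1)=i-1$ is the condition $D-tm+t-s=i$, and $t=s$ satisfies the latter exactly for $i=i_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Section~\ref{sub:reduction} we work over $A$. Part (1) is Proposition~\ref{prop:exact}.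

(3) By Lemma~\ref{lem:lc} with $s=1$, the module $H^i_{\mathfrak m}(\mathcal O_1)$ is nonzero exactly for $i=D-t(m-1)-1$, $1\le t\le d$. The smallest value is $\operatorname{depth}\mathcal O_1=D-d(m-1)-1$, so $\operatorname{pd}\mathcal O_1=d(m-1)+1=d(n-d)-d+1$ by (H). Again by (H), $\operatorname{reg}B_t=D-tm+\operatorname{top}H^{D-tm}_{\mathfrak m}(B_t)$, and this module occurs in $H^i_{\mathfrak m}(\mathcal O_1)$ for $i=D-tm+t-1$. Therefore
\[
\operatorname{reg}\mathcal O_1=\max_{1\le t\le d}(\operatorname{reg}B_t+t-1).
\]
By Proposition~\ref{prop:CM}, $\operatorname{reg}B_t+t-1\le h(t):=\binom t2+t(d-t)+t-1$. For $t<d$ we have $h(t+1)-h(t)=t+(d-2t-1)+1=d-t>0$, so $h$ is largest at $t=d$. There the bound is attained: $B_d=(A/(\gamma))(-\binom d2)$, and $A/(\gamma)$ has regularity $0$ by its Koszul resolution. Hence $\operatorname{reg}\mathcal O_1=h(d)=\binom d2+d-1=\binom{d+1}2-1$.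

(2) The ideal $I$ is nonzero since $\dim X_1<D$, and $\operatorname{Tor}_i(I,K)=\operatorname{Tor}_{i+1}(\mathcal O_1,K)$ gives $\operatorname{reg}I=\operatorname{reg}\mathcal O_1+1=\binom{d+1}2$. So minimal generators have degree at most $\binom{d+1}2$. By Proposition~\ref{prop:exact}, the nonzero $\operatorname{gr}_\sigma I$ have $s_m=0$. Then $\det(L/N_m)=\det L$ is trivial, $f_\sigma$ is a function, and $\operatorname{gr}_\sigma I\cong f_\sigma\Gamma(Z_\sigma,\mathcal O)$ lives in degrees at least $\deg f_\sigma=\sum_j\binom{c_j+1}2\ge\sum_jc_j=d$. So $I$ has no nonzero element of degree less than $d$.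
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:thmB}

\subsection{Generators of the normalizations}

By Lemma~\ref{lem:psi} with $(K^s,t)$ replaced by $(L,s)$, the $K[\alpha]$-module $\Gamma(Y_s,\mathcal O)$ is free on the Schur polynomials $\mathcal D(\lambda^{b_1},\dots,\lambda^{b_s})$ in the eigenvalues of $\alpha|_R$, for $0\le b_1<\dots<b_s\le d-1$. By Proposition~\ref{prop:vanish}(b) with $\sigma=[s]$, their pullbacks to $Z_s$ generate $\tilde{\mathcal O}_s$ over $A$. They are minimal generators: restriction to $\{\gamma=0\}=Y_s\subseteq Z_s$ returns the basis and maps $A_+\tilde{\mathcal O}_s$ into $K[\alpha]_+\Gamma(Y_s,\mathcal O)$, so no nontrivial $K$-linear combination of them lies in $A_+\tilde{\mathcal O}_s$. By Corollary~\ref{cor:Y} their degrees have generating function $\binom ds_q$. The largest degree, for $b=(d-s,\dots,d-1)$, is $s(d-s)$, so $\operatorname{reg}\tilde{\mathcal O}_s\ge s(d-s)$. With Proposition~\ref{prop:CM} this proves part (1).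

\subsection{Generators of the ideal}

The sequences $\sigma$ with $s_m=0$ correspond bijectively to the vectors $c\in\mathbb Z^m_{\ge0}$ with $|c|=d$; write $\sigma(c)$ for the sequence of $c$. Let $I_c$ be the part of $I$ of degree $c_j$ in $\gamma_j$ for all $j$, a graded $K[\alpha]$-module. Recall that $\operatorname{gr}_{\sigma(c)}I\cong f_{\sigma(c)}\Gamma(Z_{\sigma(c)},\mathcal O)$, where the function $f_{\sigma(c)}$ has row degrees $c$, and that the other graded pieces vanish.

\emph{The lowest $\gamma$-degree.} It follows that $I$ vanishes in total $\gamma$-degree less than $d$. Let $|c|=d$ and $\sigma=\sigma(c)$. The piece $\operatorname{gr}_{\sigma(c')}I$ is nonzero in row degrees $c$ only if $c\ge c'$ componentwise, which forces $c'=c$. Hence $I_c\subseteq\Phi_{\le\sigma}I$ and $I_c\cap\Phi_{<\sigma}I=0$. The part of $\Gamma(Z_\sigma,\mathcal O)$ of $\gamma$-degree $0$ is $\Gamma(Y_\sigma,\mathcal O)$, because $Z_\sigma$ is a vector bundle over $Y_\sigma$ with $\gamma$ as fiber coordinate. So we have an isomorphism of graded $K[\alpha]$-modules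
\begin{equation}\label{eq:Ic}
\rho_{0,\sigma}\colon I_c\xrightarrow{\ \sim\ }f_\sigma\,\Gamma(Y_\sigma,\mathcal O).
\end{equation}

\emph{Generation in $\gamma$-degree $d$.} By Proposition~\ref{prop:vanish}(b), $\operatorname{gr}_\sigma I$ is generated over $A$ by $f_\sigma\Gamma(Y_\sigma,\mathcal O)=\rho_{0,\sigma}(I_c)$. So from an element of $\Phi_{\le\sigma}I$ we can subtract an element of $AI_c\subseteq\Phi_{\le\sigma}I$ and land in $\Phi_{<\sigma}I$. Descending along the finite filtration, we see that $I$ is generated by $\bigoplus_{|c|=d}I_c$. Thus $I/A_+I$ is concentrated in $\gamma$-degree $d$. In that degree $A_+I$ equals $\bigoplus_cK[\alpha]_+I_c$, because $I$ is zero in lower $\gamma$-degree. Therefore $I/A_+I=\bigoplus_{|c|=d}I_c/K[\alpha]_+I_c$.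

\emph{Counting.} For $t=0$ and $\sigma=\sigma(c)$ the blocks have sizes $c_m,\dots,c_2$, and $d-s_1=c_1$. By \eqref{eq:Ic} and Corollary~\ref{cor:Y}, $I_c$ is free over $K[\alpha]$ with generating function $q^{\sum_j\binom{c_j+1}2}[d]_q!/\prod_j[c_j]_q!$. Summing over $c$ gives the stated formula, and at $q=1$ it gives $\sum_cd!/\prod_jc_j!=m^d$. The Gaussian binomial $\binom{a+b}a_q$ counts partitions in an $a\times b$ box by size, so its coefficients are positive in all degrees from $0$ to $ab$. The quotient $[d]_q!/\prod_j[c_j]_q!$ is the product of the $\binom{c_1+\dots+c_j}{c_j}_q$, so its coefficients are positive exactly in the degrees from $0$ to $\sum_{i<j}c_ic_j$. Since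
\[
\sum_j\binom{c_j+1}2+\sum_{i<j}c_ic_j=\frac{\sum_jc_j^2+d}2+\frac{d^2-\sum_jc_j^2}2=\binom{d+1}2 ,
\]
each $c$ contributes all degrees from $\sum_j\binom{c_j+1}2$ to $\binom{d+1}2$, and the union of these intervals is $\{d_0,\dots,\binom{d+1}2\}$. As $\binom{c_j+1}2\ge c_j$ with equality only for $c_j\le1$, we have $d_0=d$ if and only if some $c$ with $|c|=d$ has all $c_j\le1$, that is, if and only if $m\ge d$.

\emph{Minors.} Let $|c|=d$, $\sigma=\sigma(c)$, and let $\kappa=(\kappa_1,\dots,\kappa_m)$ be finite subsets of $\mathbb Z_{\ge0}$ with $|\kappa_j|=c_j$. Let $\Delta_\kappa$ be the determinant of the $d$ rows $\gamma_j\alpha^k$, $k\in\kappa_j$, $1\le j\le m$. On $X_1$ all rows kill an eigenvector of $\alpha$ in $\ker\gamma$, so $\Delta_\kappa\in I_c$. At a point of $Z_\sigma$ choose a basis of $L$ adapted to the flag $0=N_m\subseteq\dots\subseteq N_0=L$. The rows $\gamma_j\alpha^k$ kill $N_j$, so they vanish on the basis vectors that lift $N_{i-1}/N_i$ for $i>j$. The matrix is block triangular, and its $j$-th diagonal block consists of the functionals $\gamma_j\alpha^k$,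 $k\in\kappa_j$, on $N_{j-1}/N_j$. If $\alpha$ has distinct eigenvalues $\mu_i$ on this space, then in an eigenbasis the block has entries $z_i\mu_i^k$, with determinant $\prod_iz_i\cdot\det(\mu_i^k)_{k\in\kappa_j}$; for $\kappa_j=\{0,\dots,c_j-1\}$ this is $f_j$. So the determinant of the block is $f_j$ times the Schur polynomial $\mathcal D_{\kappa_j}=\mathcal D(\lambda^k:k\in\kappa_j)$ in the eigenvalues of $\alpha$ on $N_{j-1}/N_j$, up to a sign that depends only on the order of the rows. By density,
\[
\rho_{0,\sigma}(\Delta_\kappa)=\pm f_\sigma\prod_{j=1}^m\mathcal D_{\kappa_j}.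
\]
Take $\kappa_1=\{0,\dots,c_1-1\}$, so that $\mathcal D_{\kappa_1}=1$, and let $\kappa_2,\dots,\kappa_m$ vary. By Corollary~\ref{cor:Y} the products $\prod_{j\ge2}\mathcal D_{\kappa_j}$ span $\Gamma(Y_\sigma,\mathcal O)$ over $K[\alpha]$. By \eqref{eq:Ic} the $\Delta_\kappa$ span $I_c$ over $K[\alpha]$, so all $\Delta_\kappa$ together generate $I$. By the Cayley--Hamilton theorem, $\gamma_j\alpha^k$ for $k\ge d$ is a $K[\alpha]$-linear combination of $\gamma_j,\dots,\gamma_j\alpha^{d-1}$. By multilinearity each $\Delta_\kappa$ is a $K[\alpha]$-linear combination of those with all exponents at most $d-1$, which are the $d\times d$ minors in the statement. This proves part (2).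

\subsection{Local cohomology of $\mathcal O_1$}

For $m\ge2$ the numbers $D-s(m-1)-1$, $1\le s\le d$, are pairwise distinct, so each filtration in Lemma~\ref{lem:lc} for $Q_1=\mathcal O_1$ has at most one quotient; this is the first statement of part (3). For $m=1$ the matrix in part (2) is square with determinant $f$, so $I=(f)$. The proof of Theorem~\ref{thm:B} is complete.

\begin{example}
Let $d=m=2$. The vectors $c=(2,0)$ and $c=(0,2)$ each contribute $q^3$, and $c=(1,1)$ contributes $q^2(1+q)$; the total is $q^2+3q^3$. In the proof above, $c=(1,1)$ has $\kappa_1=\{0\}$ and $\kappa_2=\{k\}$, and $k\le1$ suffices. So $I$ is minimally generated by the $4=m^d$ determinants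
\[
\det(\gamma_1,\gamma_2),\qquad\det(\gamma_1,\gamma_2\alpha),\qquad\det(\gamma_1,\gamma_1\alpha),\qquad\det(\gamma_2,\gamma_2\alpha).
\]
The minor $\det(\gamma_1\alpha,\gamma_2)$ is redundant because $\det(\gamma_1\alpha,\gamma_2)+\det(\gamma_1,\gamma_2\alpha)=\operatorname{tr}(\alpha)\det(\gamma_1,\gamma_2)$, and $\det(\gamma_1\alpha,\gamma_2\alpha)=\det(\alpha)\det(\gamma_1,\gamma_2)$. Here $D=8$, $\dim\mathcal O_1=6$, and $\operatorname{depth}\mathcal O_1=5$.
\end{example}

\begin{thebibliography}{1}

\bibitem{Sam}
Steven V Sam, \emph{Equations and syzygies of some Kalman varieties}, arXiv:1105.5756 (2011).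

\end{thebibliography}
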